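\title{Left dead ends do not factor uniquely}

\begin{abstract}
A Left dead end is a short partizan game in which Left can never move. Under mis\`ere play the values of Left dead ends form a cancellative commutative monoid in which every element is a sum of atoms. We show that this monoid is not factorial. We construct an explicit atom $Y$, a Left dead end $X$ and an operation $\varphi$ with $\varphi(Y)+X=\varphi(X)+Y$, where $Y$ divides neither $\varphi(Y)$ nor $X$. It follows that $Y$ is not prime and that the number of factorizations of a Left dead end is unbounded.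
\end{abstract}

\section{Introduction}

We work with short partizan games $G=\{G^{\mathcal L}\mid G^{\mathcal R}\}$: two players, Left (she) and Right (he), alternate moves, there are finitely many positions, and no position repeats. Play is \emph{mis\`ere}: a player who cannot move on their turn wins. In the disjunctive sum $G+H$ the player to move chooses one summand and moves in it. The \emph{outcome} $o(G)$ records the winner under best play when Left starts and when Right starts, and $o(G)\ge o(H)$ means that Left wins $G$ with a given player starting whenever she wins $H$ with that player starting. We write $G\ge H$ if $o(G+J)\ge o(H+J)$ for every game $J$, and $G=H$ if $G\ge H$ and $H\ge G$. The relation $\ge$ is reflexive and transitive, and $G\ge H$ implies $G+K\ge H+K$. A \emph{value} is a class of games under $=$.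

A \emph{Left dead end} is a game in which Left has no move, neither in the game itself nor in any position reachable from it. Placed in a sum, such a game is a supply of moves that only Right can use, and its value measures how much control Right has over the moment at which the supply runs out. The simplest examples are $0=\{\cdot\mid\cdot\}$ and the integers $\overline n=\{\cdot\mid\overline{n-1}\}$, in which Right has exactly $n$ consecutive moves ($\overline 0=0$). It is known that the order on Left dead ends is unchanged if the test games $J$ are restricted to any universe containing the Left dead ends, such as the dead-ending universe; we do not use this.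

A sum of Left dead ends is a Left dead end, so their values form a commutative monoid with identity $0$. An \emph{atom} is a nonzero Left dead end that is not of the form $A+B$ with $A,B$ nonzero Left dead ends. A \emph{factorization} of $G$ is an expression $G=G_1+\dots+G_r$ with every $G_i$ an atom, and $G$ is \emph{uniquely factorizable} if any two factorizations agree, as values, up to the order of the summands; $0$ has the empty factorization. We write $A\mid G$ if $G=A+B$ for some Left dead end $B$, and call a nonzero $P$ \emph{prime} if $P\mid A+B$ implies $P\mid A$ or $P\mid B$.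

The following facts are known: $0$ is the only invertible element; the monoid is cancellative; every nonzero element has at least one and only finitely many factorizations; and $\overline 1$ is prime. In a cancellative commutative monoid with no invertible element but $0$, in which factorizations exist, they are unique exactly when every atom is prime. So the known facts remove the usual obstructions and settle the first atom, and one would guess that uniqueness holds. The question, which comes from Davies~\cite{Davies}, is:
\begin{quote}
Is every Left dead end uniquely factorizable?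
\end{quote}
The answer is no.

\begin{theorem}\label{thm:main}
There are Left dead ends $P,Q,X$ and an atom $Y$ with
\[
P+X=Q+Y,\qquad Y\nmid P,\qquad Y\nmid X .
\]
In particular, not every Left dead end is uniquely factorizable, and the monoid of Left dead ends is not factorial.
\end{theorem}

\begin{theorem}\label{thm:many}
Let $X$ and $Y$ be the games of Definition~\ref{def:XY}.
\begin{enumerate}
\item[(1)] The atom $Y$ is not prime, in contrast to $\overline 1$. In fact there are infinitely many Left dead ends $P$ with $Y\mid P+X$, $Y\nmid P$ and $Y\nmid X$.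
\item[(2)] For every $n$ there are infinitely many Left dead ends with at least $n+1$ distinct factorizations. So the number of factorizations, finite for each Left dead end, is unbounded.
\end{enumerate}
\end{theorem}

The proofs are self-contained. Section~\ref{sec:order} replaces the definition of $\ge$ by a recursive criterion. Section~\ref{sec:phi} introduces an operation $\varphi$ that sometimes absorbs a summand, $\varphi(T)+U=\varphi(T+U)$, and works out a small example in which it does so for a reason that depends on $T$. The games $X$ and $Y$ of Section~\ref{sec:games} absorb each other in this way, so that $\varphi(Y)+X=\varphi(X+Y)=\varphi(X)+Y$, and the remaining sections verify the properties in Theorem~\ref{thm:main} for $P=\varphi(Y)$ and $Q=\varphi(X)$.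

\section{The order on Left dead ends}\label{sec:order}

From now on capital and lowercase letters for games denote Left dead ends, except for the test game $J$ in the proof of Proposition~\ref{prop:order}. \emph{Option} means Right option, and $H'$ denotes an option of $H$. We write $[H_1,\dots,H_r]=\{\cdot\mid H_1,\dots,H_r\}$ and $n$ for $\overline n$. The options of $G+H$ are the games $G'+H$ and $G+H'$.

Let $\Lambda(G)$ be the set of lengths of the maximal plays of $G$, in which Right moves repeatedly until he cannot: $\Lambda(G)=\{0\}$ if $G$ has no option, and otherwise $\Lambda(G)=1+\bigcup_{G'}\Lambda(G')$. Put $\mu(G)=\min\Lambda(G)$ and $\nu(G)=\max\Lambda(G)$.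

\subsection*{The criterion}

\begin{proposition}\label{prop:order}
$G\ge H$ if and only if either neither game has an option, or both have options and every option $G'$ of $G$ satisfies $G'\ge H'$ for some option $H'$ of $H$.
\end{proposition}

In words: Right can imitate in $H$, move by move, any play he could make in $G$, and the two plays end together. The smaller game gives Right more freedom.

\begin{proof}
Let $\sqsupseteq$ be the relation defined recursively by the criterion, with $\sqsupseteq$ in place of $\ge$. It suffices to show that $\sqsupseteq$ and $\ge$ coincide.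

Let $G\sqsupseteq H$. We prove by induction on the total size of $G$ and $J$ that (a) if Left wins $H+J$ moving first, she wins $G+J$ moving first, and (b) the same with Right moving first. For (a), if Left has no move in $J$ she has none in $G+J$ and wins at once. Otherwise her winning move in $H+J$ is to some $H+J^L$, and by (b) the move to $G+J^L$ wins. For (b), suppose Left wins $H+J$ with Right moving first. Then Right has a move in $H+J$; since $G$ has an option whenever $H$ has one, he has a move in $G+J$. If he moves to $G+J^R$, Left wins by (a), because she wins $H+J^R$ moving first. If he moves to $G'+J$, take $H'$ with $G'\sqsupseteq H'$; Left wins $H'+J$ moving first, so she wins $G'+J$ by (a).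

Conversely, let $G\not\sqsupseteq H$. We construct, by induction, a game $J$ such that with Right moving first Left wins $H+J$ and Right wins $G+J$.

If $H$ has an option and $G$ has none, take $J=0$. Right wins $G$ because he cannot move; in $H$ he must move, and then Left cannot move and wins.

If $G$ has an option and $H$ has none, let $N$ be the game in which Left has exactly $\nu(G)+1$ consecutive moves and Right has none, and let $J=\{N\mid 0\}$. In $H+J$ Right must move $J$ to $0$, and Left, unable to move, wins. In $G+J$ Right moves to some $G'+J$, and Left's only move is to $G'+N$. Right now plays in $G'$ until he cannot move on his turn. He makes fewer than $\nu(G)$ such moves, so Left never runs out of moves in $N$ before that, and Right wins.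

If both have options, there is $G'$ with $G'\not\sqsupseteq H_i$ for all options $H_1,\dots,H_r$ of $H$, where $r\ge1$. Let $J_i$ be given by induction for the pair $(G',H_i)$, and $J=\{J_1,\dots,J_r\mid\cdot\}$. In $H+J$ Right must move to some $H_i+J$; Left answers $H_i+J_i$ and wins. In $G+J$ Right moves to $G'+J$; Left must move to some $G'+J_i$, and Right wins.
\end{proof}

In particular $G=0$ as a value if and only if $G$ has no option, $0$ is comparable only with itself, and replacing an option by an equal game does not change a value. To prove $G\ge H$ we \emph{answer} each move on the left side by a move on the right side; the notation $(x\to y)$ after a game names the move on the right side that produces it.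

\subsection*{Lengths and integers}

\begin{lemma}\label{lem:lengths}
\begin{enumerate}
\item[(a)] If $G\ge H$ then $\Lambda(G)\subseteq\Lambda(H)$; hence $\mu(G)\ge\mu(H)$ and $\nu(G)\le\nu(H)$, and $\Lambda,\mu,\nu$ depend only on values.
\item[(b)] $\Lambda(G+H)=\Lambda(G)+\Lambda(H)$; hence $\mu$ and $\nu$ are additive. Also $\mu(G)=0$ if and only if $G=0$.
\item[(c)] $n\ge G$ if and only if $n\in\Lambda(G)$. If $\Lambda(G)=\{n\}$ then $G=n$; in particular $\overline m+\overline n=\overline{m+n}$.
\item[(d)] $1+H=[H]$. Hence $1+G\ge H$ if and only if $G\ge H'$ for some option $H'$ of $H$, and $G\ge 1+H$ if and only if $G\neq0$ and every option of $G$ is $\ge H$.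
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction: each $\Lambda(G')$ lies in some $\Lambda(H')$. (b) A maximal play of $G+H$ interleaves maximal plays of $G$ and $H$, and any two such plays can be concatenated. If $G$ has an option, all its lengths are positive.

(c) For $n=0$ both sides say $G=0$. For $n\ge1$, $n\ge G$ means that $n-1\ge G'$ for some $G'$, that is, by induction, $n-1\in\Lambda(G')$ for some $G'$. If $\Lambda(G)=\{n\}$ with $n\ge 1$, every $G'$ has $\Lambda(G')=\{n-1\}$, so $G'=n-1$ by induction and $G=n$.

(d) The game $1+H$ has the option $H$, so $[H]\ge 1+H$. Its other options are $1+H'$, which equals $[H']$ by induction, and $[H']\ge H$ by the criterion. So $1+H\ge[H]$. The two equivalences are the criterion applied to $[G]\ge H$ and $G\ge[H]$.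
\end{proof}

We use three consequences constantly. First, if $n\in\Lambda(H)$ then $n+G\ge H+G$ for every $G$. Second, if $G\ge H$, the answer $H'$ to a move $G'$ must have $\mu(H')\le\mu(G')$, which often leaves one or two candidates. Third, factorizations exist: a nonzero game that is not an atom is a sum of two nonzero games with smaller $\mu$, and induction on $\mu$ applies. A game with $\mu=1$ is an atom.

\begin{example}\label{ex:small}
If $n=A+B$ then $\Lambda(A)$ and $\Lambda(B)$ are singletons, so $A$ and $B$ are integers, and $1+\dots+1$ is the only factorization of $n$. Lengths do not determine values. Let $s=[0,1]$, an atom with $\Lambda(s)=\{1,2\}$. The games $[1,2]$ and $1+s$ both have length set $\{2,3\}$, and $[1,2]\ge 1+s$ because $1\ge s$ and $2\ge s$. But $1+s\ge[1,2]$ would need $s\ge1$ or $s\ge2$, which (a) forbids. In $1+s$ Right can postpone his decision by one move; in $[1,2]$ he cannot.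
\end{example}

\subsection*{Cancellation and minimal options}

\begin{lemma}\label{lem:cancel}
\begin{enumerate}
\item[(a)] (Cancellation) If $G+K\ge H+K$ then $G\ge H$.
\item[(b)] (Copycat) If $K'$ is an option of $K$ and $G+K\ge H+K'$, then $G\ge H'$ for some option $H'$ of $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove both parts, for all $H$ and $K$, by induction on $\nu(G)$; for given $G$ we prove (a) first.

(a) If $G=0$ then $\mu(K)\ge\mu(H)+\mu(K)$, so $H=0$. If $H=0$ then $\nu(G)+\nu(K)\le\nu(K)$, so $G=0$. Otherwise let $G'$ be an option of $G$. Then $G'+K\ge H'+K$ or $G'+K\ge H+K'$ for suitable options, and (a) or (b) for $G'$ gives an option of $H$ that is $\le G'$.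

(b) Induct on $\nu(K)$. The option $G+K'$ of the left side is $\ge H'+K'$ for some $H'$, and then (a) applies, or $\ge H+K''$ for an option $K''$ of $K'$, and then the inner induction applies to the pair $(K',K'')$.
\end{proof}

An option $T$ of $G$ is \emph{minimal} if every option $T_1$ of $G$ with $T_1\le T$ equals $T$. To check this one need only look at options with $\mu(T_1)\le\mu(T)$. Minimal options are visible in every form of a value, and this is our tool for proving that a game is an atom.

\begin{lemma}\label{lem:minimal}
Let $T$ be a minimal option of $G$.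
\begin{enumerate}
\item[(a)] If $G=H$ then some option of $H$ equals $T$.
\item[(b)] If $T$ is an atom and $G$ is not, then $G=S+T$ for some $S\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $G\ge H\ge G$ we get $T\ge H'\ge T_1$ with $T_1$ an option of $G$. So $T_1=T=H'$. (b) Let $G=A+B$ with $A,B\neq0$. By (a) and symmetry, $T=A'+B$ for some $A'$. Since $T$ is an atom and $B\ne0$, we have $A'=0$ and $B=T$.
\end{proof}

\subsection*{Waiting moves}

To prove $Z+U\ge V$ one must answer the moves in $U$ as well as those in $Z$. If $V$ contains a long integer, moves in $U$ can be answered by waiting moves in that integer, and only the moves in $Z$ need attention.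

\begin{lemma}\label{lem:wait}
Let $Z\neq0$ and $r>\nu(U)$. If $Z'+U\ge W+(r-1)$ for every option $Z'$ of $Z$, then $Z+U\ge W+r$.
\end{lemma}

\begin{proof}
Induct on $\nu(U)$. By Lemma~\ref{lem:lengths}(d) we must show that every option of $Z+U$ is $\ge W+(r-1)$. For $Z'+U$ this is the hypothesis. Let $U'$ be an option of $U$. Then $\nu(U')<r-1$, so $r-1\ge1$, and $Z'+U\ge 1+(W+(r-2))$ gives $Z'+U'\ge W+(r-2)$ for every $Z'$. By induction $Z+U'\ge W+(r-1)$.
\end{proof}

The bound $r>\nu(U)$ cannot simply be dropped. Take $Z=[0,2]$, $U=s=[0,1]$, $W=[0,1,1+s]$ and $r=1$. Then $s\ge W$ and $2+s=[1+s]\ge W$, but $Z+s\ge W+1$ would need $Z+1\ge W$, hence $Z\ge 0$, $1$ or $1+s$, and $\Lambda(Z)=\{1,3\}$ excludes all three.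

\section{An operation that absorbs summands}\label{sec:phi}

The map $T\mapsto[T]$ absorbs every summand: $[T]+U=1+T+U=[T+U]$. An operation $\varphi$ with $\varphi(T)+U=\varphi(T+U)$ for two games in both orders gives $\varphi(Y)+X=\varphi(X)+Y$. For $T\mapsto[T]$ this identity is empty, because $[Y]=1+Y$ is itself divisible by $Y$. We look for an operation with two options that absorbs $X$ and $Y$ only in the presence of each other.

Fix an integer $k\ge1000$, let $A=\{1,5,20\}$, and put
\[
Z_5=[k,\;k+4],\qquad Z_{20}=[k,\;k+19],\qquad \varphi(T)=[T+Z_5,\;T+Z_{20}],\qquad R=\varphi(0)=[Z_5,Z_{20}].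
\]
The options of $Z_s$ are $k-1+a$ for $a\in\{1,s\}$. We have $\Lambda(Z_s)=\{k+1,k+s\}$ and $\Lambda(R)=\{k+2,k+6,k+21\}$; in particular $Z_5$ and $Z_{20}$ are incomparable. The game $\varphi(T)$ is $T+R$ with $T$ frozen until Right has moved in $R$. Its options are options of $T+R$, so
\begin{equation}\label{eq:phiR}
\varphi(T)\ge T+R .
\end{equation}

\begin{lemma}\label{lem:absorb}
$\varphi(T)+U=\varphi(T+U)$ if and only if every option $U'$ of $U$ satisfies $\varphi(T)+U'\ge T+U+Z_s$ for some $s\in\{5,20\}$.
\end{lemma}

\begin{proof}
The options of $\varphi(T)+U$ are the two options $T+U+Z_s$ of $\varphi(T+U)$ together with the games $\varphi(T)+U'$. So $\varphi(T+U)\ge\varphi(T)+U$ always holds, and the reverse inequality is the stated condition.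
\end{proof}

\begin{lemma}\label{lem:divide}
If $\varphi(T)\ge T+W$ then $R\ge W$. Consequently $T\mid\varphi(T)$ if and only if $\varphi(T)=T+R$.
\end{lemma}

\begin{proof}
Each $T+Z_s$ is $\ge T+W'$ or $\ge T'+W$ for suitable options. By cancellation or copycat, $Z_s\ge W'$ for some option $W'$ of $W$. So $R\ge W$. If $\varphi(T)=T+W$ then $R\ge W$, and $W\ge R$ by \eqref{eq:phiR} and cancellation.
\end{proof}

So $Y\nmid\varphi(Y)$ means exactly that $\varphi(0)$ does not absorb $Y$. We need $\varphi(X)$ to absorb $Y$ although $\varphi(0)$ does not. The next two lemmas describe the options that cause no difficulty; they are the only place where the size of $k$ matters.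

\begin{lemma}\label{lem:k}
Let $\nu(U)<k-1$.
\begin{enumerate}
\item[(a)] If $1+U\ge W$ and $5+U\ge W$, then $Z_5+U\ge W+k$.
\item[(b)] If $1+a+U\ge W$ for all $a\in A$, then $R+U\ge W+k$. The hypothesis holds if $a+U$ is an option of $W$ for all $a\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a\in\{1,5\}$ we have $(k-1+a)+U\ge W+(k-1)$; apply Lemma~\ref{lem:wait} with $r=k$. (b) For $a\in A$ we have $(k-1+a)+U=(k-2)+(1+a+U)\ge W+(k-2)$. Lemma~\ref{lem:wait} with $r=k-1$ gives $Z_s+U\ge W+(k-1)$ for $s=5,20$, and with $r=k$ it gives $R+U\ge W+k$. The last sentence is Lemma~\ref{lem:lengths}(d).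
\end{proof}

If $1+G$, $5+G$ and $20+G$ are all options of $U$, we call them a \emph{triple} of $U$ with \emph{base} $G$.

\begin{lemma}\label{lem:triple}
If $a+G$ belongs to a triple of $U$ with base $G$, $\nu(G)<k-1$, and $a\in\{1,s\}$, then $\varphi(T)+(a+G)\ge T+U+Z_s$ for every $T$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:k}(b), $R+G\ge U+k$, so $R+(a-1)+G\ge U+(k-1+a)$, which is an option of $U+Z_s$. Hence $R+a+G\ge U+Z_s$ by Lemma~\ref{lem:lengths}(d). Add $T$ and use \eqref{eq:phiR}.
\end{proof}

If all options of $U$ lie in triples with such bases, then every $\varphi(T)$ absorbs $U$, including $\varphi(0)$, and nothing is gained. We need one exceptional option, for which the answers use a move in $T$.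

\begin{example}\label{ex:toy}
Let $T=1$ and $U=[1,5,9,24]$, so $\Lambda(U)=\{2,6,10,25\}$. We claim that
\[
\varphi(1)+U=\varphi(1+U)\qquad\text{but}\qquad \varphi(0)+U\neq\varphi(U).
\]
The options $5,9,24$ form a triple with base $4$. The exceptional option is $1$.

For the equality we show $\varphi(1)+1\ge T+U+Z_{20}$. The left side is $[\varphi(1)]$, and we answer its move by $T\to0$; it remains to see $\varphi(1)\ge U+Z_{20}$. The option $1+Z_{20}$ is answered by $(U\to1)$. The option $1+Z_5$ is answered by $U+k$ $(Z_{20}\to k)$: Lemma~\ref{lem:k}(a) applies because $2,6\in\Lambda(U)$.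

For the inequality, absorption by $\varphi(0)=R$ needs $R+1\ge U+Z_s$ for some $s$, that is, $R\ge$ an option of $U+Z_s$. As $\mu(R)=k+2$, the candidates are $1+Z_s$ and $U+k$; all other options have $\mu\ge k+6$. Now $R\ge1+Z_s$ needs $Z_5\ge Z_s$ and $Z_{20}\ge Z_s$, which is false, and $R\ge U+k$ needs $21\in\Lambda(U)$, which is false. By Lemma~\ref{lem:divide}, $U\nmid\varphi(U)$.
\end{example}

The example is one-sided. The identity $\varphi(U)+1=\varphi(U+1)$ would need $\varphi(U)\ge U+1+Z_s$, hence $R\ge1+Z_s$ by Lemma~\ref{lem:divide}. Nor can one take $T=U$ in the same pattern. Suppose $U$ has an option $p$ with option $0$, and that in proving $\varphi(U)+p\ge U+U+Z_{20}$ the move $p\to0$ is answered by $U'+U+Z_{20}$. Then Lemma~\ref{lem:divide} gives $R\ge U'+Z_{20}$, so the frozen summand played no part. The move in $T$ is of use only when the other game on the right side is no longer a copy of $T$. So we descend through several levels first.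

\section{The games $X$ and $Y$}\label{sec:games}

The games $X$ and $Y$ have triples and one exceptional option $g$, with a line of play $g\to v\to p\to0$ and a second option $e$ of $g$. For $T,U\in\{X,Y\}$ we will prove a chain of four inequalities, in which the move down the line on the left of one inequality is answered so as to produce the next:
\[
\begin{array}{lll}
\varphi(T)+g\ \ge\ T+U+Z_{20}, &\quad g\to v & \text{answered by } U\to g,\\
\varphi(T)+v\ \ge\ T+g+Z_{20}, &\quad v\to p & \text{answered by } g\to e,\\
\varphi(T)+p\ \ge\ T+e+Z_{20}, &\quad p\to 0 & \text{answered by } T\to g,\\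
\varphi(T)\phantom{{}+p}\ \ge\ g+e+Z_{20}. & &
\end{array}
\]
The third line repeats Example~\ref{ex:toy}, with $e$ and $p$ in the roles of $U$ and its option $1$. The two answers that leave $T$ alone and are not excluded by $\mu$ will be blocked by $5\notin\Lambda(p)$ and $21\notin\Lambda(e)$. The last line will follow from $T\ge v+e$ and $T\ge g+q$, where $4+q$ is an option of $e$. These two inequalities must be built up from the bottom, and the auxiliary games $c,b,q,d$ exist to supply them. The game $q$ is $p$ with one more option; it has the lengths $5$ and $20$, which $p$ lacks, and stands in for $p$ where those lengths are needed. The game $d$ is $v$ with $q$ in place of $p$.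

\begin{definition}\label{def:XY}
Define $c,b,p,q,v,d,e,g$ by the options listed in Table~\ref{tab:games}. Let
\[
\mathcal H=\{\,e,\ 4+v,\ 4+b,\ 8+b,\ 12+b,\ 23+b,\ 27+b,\ 42+b\,\}
\]
be the set of options of $g$ other than $v$, and let $\mathcal G_Y=\{3+g\}\cup\mathcal H$ and $\mathcal G_X=\mathcal G_Y\cup\{5+e\}$. For $U\in\{X,Y\}$, the options of $U$ are $g$ and the games $a+G$ with $a\in A$ and $G\in\mathcal G_U$.
\end{definition}

\begin{table}[ht]
\centering
\begin{tabular}{c|l|c|c}
game & options & $\mu$ & $\nu$\\ \hline
$c$ & $0,\ 3,\ 4,\ 7,\ 15,\ 18,\ 19,\ 22,\ 58$ & $1$ & $59$\\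
$b$ & $0,\ c$ & $1$ & $60$\\
$p$ & $0,\ b$ & $1$ & $61$\\
$q$ & $0,\ b,\ c$ & $1$ & $61$\\
$v$ & $p,\ 3+b,\ 7+b,\ 22+b$ & $2$ & $83$\\
$d$ & $q,\ 3+b,\ 7+b,\ 22+b$ & $2$ & $83$\\
$e$ & $p,\ d,\ 4+q,\ b+b$ & $2$ & $121$\\
$g$ & $v,\ e,\ 4+v,\ 4+b,\ 8+b,\ 12+b,\ 23+b,\ 27+b,\ 42+b$ & $3$ & $122$\\
$Y$ & $g$, and $a+G$ for $a\in A$, $G\in\mathcal G_Y$ & $4$ & $146$\\
$X$ & the options of $Y$, and $6+e,\ 10+e,\ 25+e$ & $4$ & $147$
\end{tabular}
\caption{The games of the construction, with their shortest length $\mu$ and longest length $\nu$.}\label{tab:games}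
\end{table}

None of these games depends on $k$. The coefficients of $b$ come from $A$:
\[
\{3,7,22\}=\{j+2: j\in A\},\qquad \{4,8,12,23,27,42\}=\{i+j+2: i,j\in A\}.
\]
So each option $(j+2)+b$ of $v$ is the base of a triple of $g$, and each member of $\mathcal H$ is the base of a triple of $X$ and of $Y$. The options $g,\,4+g,\,8+g,\,23+g$ copy the pattern $1,5,9,24$ of Example~\ref{ex:toy}. The extra triple in $X$ serves only to make $X$ differ from $Y$.

\subsection*{Lengths}

From the recursion for $\Lambda$,
\begin{align*}
\Lambda(c)&=\{1,4,5,8,16,19,20,23,59\},\\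
\Lambda(b)&=\{1\}\cup(1+\Lambda(c))=\{1,2,5,6,9,17,20,21,24,60\},\\
\Lambda(p)&=\{1\}\cup(1+\Lambda(b))=\{1,2,3,6,7,10,18,21,22,25,61\},\\
\Lambda(q)&=\Lambda(b)\cup\Lambda(p)=\{1,2,3,5,6,7,9,10,17,18,20,21,22,24,25,60,61\}.
\end{align*}
The remaining entries of Table~\ref{tab:games} follow from additivity and from $\mu=1+\min$, $\nu=1+\max$ over options. The options of $v$ and of $d$ have $\mu=1,4,8,23$ and $\nu=61,63,67,82$. Those of $e$ have $\mu=1,2,5,2$ and $\nu=61,83,65,120$. Those of $g$ have $\mu=2,2,6$ and $\nu=83,121,87$ for $v,e,4+v$, and $\mu\ge5$, $\nu\le102$ for the games $n+b$. Among the options of $Y$, $g$ and $1+e$ have $\mu=3$ and all others have $\mu\ge6$; the largest $\nu$ is $\nu(23+g)=145$, as $\nu(20+G)\le141$ for $G\in\mathcal H$. The new options of $X$ have $\mu\ge8$ and largest $\nu$ equal to $\nu(25+e)=146$.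

\begin{lemma}\label{lem:missing}
$21\notin\Lambda(e)$, $v\not\ge e$ and $e\not\ge v$.
\end{lemma}

\begin{proof}
We show that no option of $e$ has length $20$. First, $20\notin\Lambda(p)$. Second, $20\notin\Lambda(d)$, because $19\notin\Lambda(q)$, $16\notin\Lambda(b)$, $12\notin\Lambda(b)$ and $\mu(22+b)>19$. Third, $16\notin\Lambda(q)$. Fourth, if $20\in\Lambda(b)+\Lambda(b)$, the smaller summand is one of $1,2,5,6,9$ and the larger is $19,18,15,14,11$, none of which lies in $\Lambda(b)$. On the other hand $21=1+3+17\in\Lambda(v)$, so $v\not\ge e$. Finally $\nu(e)=121>83=\nu(v)$.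
\end{proof}

\subsection*{Inequalities}

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] $b\ge q$, $\ p\ge q$ and $v\ge d$.
\item[(b)] $v\ge p+p$ and $v\ge p+q$.
\item[(c)] $d\ge c+q$.
\item[(d)] $e\ge b+q$.
\item[(e)] $g\ge b+d$.
\item[(f)] $g\ge p+e$.
\end{enumerate}
\end{lemma}

\begin{proof}
Throughout, $i,j\in A$, and we answer every option of the left side.

(a) The options of $b$ and of $p$ are options of $q$. The options of $v$ are options of $d$, except $p$, and $p\ge q$.

(b) Both right sides have the options $p$ and $p+b$. The option $p$ is answered by $p$, and $(j+2)+b\ge p+b$ because $3,7,22\in\Lambda(p)$.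

(c) The option $q$ is answered by $(c\to0)$, and $(j+2)+b\ge(j+2)+q$ $(c\to j+2)$.

(d) We have $p\ge q$ $(b\to0)$; $d\ge c+q$ $(b\to c)$ by (c); $4+q\ge c+q$ as $4\in\Lambda(c)$; and $b+b$ is answered by $(q\to b)$.

(e) We have $v\ge d$ $(b\to0)$; $e\ge b+q$ $(d\to q)$ by (d); $4+v\ge c+d$ $(b\to c)$ as $4\ge c$ and $v\ge d$; and $(i+j+2)+b\ge b+((j+2)+b)$ $(d\to(j+2)+b)$ as $1,5,20\in\Lambda(b)$.

(f) We have $v\ge p+p$ $(e\to p)$ by (b); $e\ge e$ $(p\to0)$; and $4+v\ge p+(4+q)$ $(e\to4+q)$ by (b). Finally $(i+j+2)+b\ge p+(b+b)$ $(e\to b+b)$, since $i+j+2\in\Lambda(p)+\Lambda(b)$: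
\[
4=3+1,\quad 8=7+1,\quad 12=10+2,\quad 23=22+1,\quad 27=25+2,\quad 42=22+20. \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:key}
For $T\in\{X,Y\}$ we have \textup{(a)} $T\ge v+e$ and \textup{(b)} $T\ge g+q$.
\end{lemma}

\begin{proof}
The options of $Y$ are options of $X$, so we answer the options of $X$. Let $a,i,j\in A$.

(a) The options are answered as follows.
\begin{itemize}
\item $g\ge p+e$ $(v\to p)$ by Lemma~\ref{lem:small}(f).
\item $(a+3)+g\ge((a+2)+b)+e$ $(v\to(a+2)+b)$. Indeed $1+g\ge b+e$, because $g\ge b+d$ by Lemma~\ref{lem:small}(e) and $b+d$ is an option of $b+e$.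
\item $1+e\ge p+e$ as $1\in\Lambda(p)$; and $5+e,\ 20+e\ge(3+b)+e$ $(v\to3+b)$ as $2,17\in\Lambda(b)$.
\item $a+(4+v)\ge v+(4+q)$ $(e\to4+q)$ as $1,5,20\in\Lambda(q)$.
\item $a+(i+j+2)+b\ge v+(b+b)$ $(e\to b+b)$. We need $a+i+j+2\in\Lambda(v)+\Lambda(b)$. Since $\Lambda(v)\supseteq1+\Lambda(p)\supseteq\{2,4,8,11,23,26\}$, the ten values are covered by
\begin{gather*}
5=4+1,\quad 9=8+1,\quad 13=11+2,\quad 17=11+6,\quad 24=23+1,\\
28=26+2,\quad 32=26+6,\quad 43=23+20,\quad 47=26+21,\quad 62=2+60.
\end{gather*}
\item $(a+5)+e\ge p+e$ as $6,10,25\in\Lambda(p)$.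
\end{itemize}

(b) The option $g$ is answered by $(q\to0)$. Next $(a+3)+g\ge g+c$ $(q\to c)$ as $4,8,23\in\Lambda(c)$. For $G\in\mathcal H$ we have $a+G\ge G+q$ $(g\to G)$ as $1,5,20\in\Lambda(q)$. Finally $(a+5)+e\ge e+q$ $(g\to e)$ as $6,10,25\in\Lambda(q)$.
\end{proof}

\section{The identity $\varphi(Y)+X=\varphi(X)+Y$}\label{sec:identity}

We prove the chain from the bottom up. The left side of each inequality has the form $\varphi(T)+w$, with options $T+Z_{20}+w$, $\ T+Z_5+w$ and $\varphi(T)+w'$. The option containing $Z_5$ is always answered by $(Z_{20}\to k)$ through Lemma~\ref{lem:k}(a). Every game to which Lemma~\ref{lem:k} or~\ref{lem:triple} is applied has $\nu\le147<k-1$.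

\begin{proposition}\label{prop:chain}
For $T,U\in\{X,Y\}$:
\begin{enumerate}
\item[(i)] $\varphi(T)\ge g+e+Z_{20}$;
\item[(ii)] $\varphi(T)+p\ge T+e+Z_{20}$;
\item[(iii)] $\varphi(T)+v\ge T+g+Z_{20}$;
\item[(iv)] $\varphi(T)+g\ge T+U+Z_{20}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) We have $T+Z_{20}\ge v+e+Z_{20}$ $(g\to v)$ by Lemma~\ref{lem:key}(a). For $Z_5+T\ge(g+e)+k$ we need $1+T\ge g+e$ and $5+T\ge g+e$. These hold because $T\ge v+e$ and $4+T\ge g+(4+q)$ by Lemma~\ref{lem:key}, and $v+e$ and $g+(4+q)$ are options of $g+e$.

(ii) The option $T+Z_{20}+p$ is answered by $(e\to p)$. We have $Z_5+p\ge e+k$, because $1+p\ge e$ and $5+p=1+(4+p)\ge e$, the latter as $4+p\ge4+q$; add $T$. For $\varphi(T)+b$, note first that $R\ge b+Z_{20}$: the option $Z_{20}$ is answered by $(b\to0)$, and $Z_5\ge b+k$ since $1,5\in\Lambda(b)$. Hence $\varphi(T)+b\ge T+R+b\ge T+(b+b)+Z_{20}$ $(e\to b+b)$. The option $\varphi(T)+0$ is answered by $(T\to g)$, by~(i). This is the only move in $T$ on the right side of (ii)--(iv).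

(iii) The option $T+Z_{20}+v$ is answered by $(g\to v)$. We have $Z_5+v\ge g+k$, because $v$ and $4+v$ are options of $g$, so that $1+v\ge g$ and $5+v\ge g$. For $h=(j+2)+b$ with $j\in A$, the games $a+h$ are options of $g$, so Lemma~\ref{lem:k}(b) gives $\varphi(T)+h\ge T+R+h\ge T+g+k$ $(Z_{20}\to k)$. The option $\varphi(T)+p$ is answered by $(g\to e)$, by~(ii).

(iv) The option $T+Z_{20}+g$ is answered by $(U\to g)$. We have $Z_5+g\ge U+k$, because $g$ and $4+g$ are options of $U$. For $G\in\mathcal H$, the games $a+G$ are options of $U$, so Lemma~\ref{lem:k}(b) gives $\varphi(T)+G\ge T+R+G\ge T+U+k$ $(Z_{20}\to k)$. The option $\varphi(T)+v$ is answered by $(U\to g)$, by~(iii).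
\end{proof}

\begin{corollary}\label{cor:identity}
$\varphi(T)+U=\varphi(T+U)$ for $T,U\in\{X,Y\}$. Hence $\varphi(Y)+X=\varphi(X)+Y$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:absorb}. The option $g$ of $U$ is handled by Proposition~\ref{prop:chain}(iv), and every other option lies in a triple and is handled by Lemma~\ref{lem:triple}. Both sides of the last identity equal $\varphi(X+Y)$.
\end{proof}

\section{$Y$ divides neither $\varphi(Y)$ nor $X$}\label{sec:nodiv}

\begin{proposition}\label{prop:nodiv}
$Y\nmid\varphi(Y)$ and $Y\nmid X$.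
\end{proposition}

\begin{proof}
If $X=Y+S$ then $\mu(S)=4-4=0$, so $S=0$ and $X=Y$, which contradicts $\nu(X)\ne\nu(Y)$.

Suppose $Y\mid\varphi(Y)$. Then $\varphi(Y)=Y+R$ by Lemma~\ref{lem:divide}, and Proposition~\ref{prop:chain}(i) reads $R+Y\ge(e+Z_{20})+g$. Since $g$ is an option of $Y$, copycat gives $R\ge W$ for some option $W$ of $e+Z_{20}$, and $\mu(W)\le\mu(R)=k+2$. The six options have
\[
\begin{array}{c|cccccc}
W & p+Z_{20} & d+Z_{20} & (4+q)+Z_{20} & (b+b)+Z_{20} & e+k & e+(k+19)\\ \hline
\mu(W) & k+2 & k+3 & k+6 & k+3 & k+2 & k+21
\end{array}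
\]
so $W=e+k$ or $W=p+Z_{20}$. If $R\ge e+k$ then $k+21\in k+\Lambda(e)$, against Lemma~\ref{lem:missing}. If $R\ge p+Z_{20}$ then $Z_5$ is $\ge$ one of the options $Z_{20}$, $b+Z_{20}$, $p+k$, $p+(k+19)$. The second and fourth have $\mu=k+2$ and $k+20$, more than $\mu(Z_5)=k+1$. We know $Z_5\not\ge Z_{20}$, and $Z_5\ge p+k$ would give $5\in\Lambda(p)$, which is false.
\end{proof}

\section{$Y$ is an atom}\label{sec:atom}

We climb the line $p,v,g,Y$. At each step the previous game is an atom and a minimal option of the next, so Lemma~\ref{lem:minimal}(b) leaves a single shape of decomposition to exclude. The game $p$ is an atom because $\mu(p)=1$.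

\begin{lemma}\label{lem:vg}
The games $v$ and $g$ are atoms.
\end{lemma}

\begin{proof}
The options of $v$ have $\mu=1,4,8,23$. So $p$ is minimal, and $3+b$ is minimal because $3+b\not\ge p$: the length $4$ is not in $\Lambda(p)$. If $v$ is not an atom, then $v=S+p$ with $\mu(S)=1$, and by Lemma~\ref{lem:minimal}(a) the game $3+b$ equals one of the options $S$, $S+b$, $S'+p$ of $S+p$. The first has $\mu=1\neq4$. The second gives $S=3$ by cancellation, against $\mu(S)=1$. The third gives $\mu(S')=4-1=3$ and $\nu(S')=63-61=2$, which is impossible.

The options of $g$ with $\mu\le2$ are $v$ and $e$, and both are minimal by Lemma~\ref{lem:missing}. If $g$ is not an atom, then $g=S+v$ with $\mu(S)=1$ and $\nu(S)=122-83=39$, and $e$ equals an option of $S+v$. If $e=S'+v$ then $\mu(S')=0$ and $e=v$, which is false. If $e=S+v'$ then $\mu(v')=1$, so $v'=p$ and $\nu(e)=39+61\neq121$.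
\end{proof}

\begin{proposition}\label{prop:atom}
$Y$ is an atom.
\end{proposition}

\begin{proof}
The options of $Y$ with $\mu\le3$ are $g$ and $1+e$. The option $g$ is minimal, since $g\ge1+e$ would force $v\ge e$. If $Y$ is not an atom, then $Y=S+g$ with $\mu(S)=1$ and $\nu(S)=146-122=24$. We follow the line $g\to v\to p\to0$ in the inequality $S+g\ge Y$.

The option $S+v$ has $\mu=3$, so it is $\ge g$ or $\ge1+e$. As $1+e\ge g$, we have $S+v\ge g$ in both cases. The option $S+p$ of $S+v$ has $\mu=2$, so $S+p\ge v$ or $S+p\ge e$. The first fails because $\nu(S+p)=85>83$. In the second case the option $S$ of $S+p$ has $\mu=1$, and $p$ is the only option of $e$ with $\mu\le1$, so $S\ge p$. Then $24=\nu(S)\in\Lambda(p)$, which is false.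
\end{proof}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $P=\varphi(Y)$ and $Q=\varphi(X)$, and use Corollary~\ref{cor:identity} and Propositions~\ref{prop:nodiv} and~\ref{prop:atom}. A factorization of $P$ followed by one of $X$ is a factorization of $P+X$ in which no summand equals $Y$. A factorization of $Q$ followed by $Y$ is a factorization of the same game that contains $Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
The games $X$ and $Y$ do not depend on $k$, and everything above holds for each $k\ge1000$. Write $\varphi_k$ for $\varphi$.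

(1) Take $P=\varphi_k(Y)$. Then $Y\mid P+X$, $Y\nmid P$ and $Y\nmid X$. These values are distinct for distinct $k$, since $\nu(\varphi_k(Y))=1+146+(k+20)$.

(2) It suffices to treat $n\ge1$. Write $mG$ for the sum of $m$ copies of $G$, and let $G_{n,k}=n(\varphi_k(Y)+X)$. For $0\le j\le n$, Corollary~\ref{cor:identity} gives
\[
G_{n,k}=(n-j)\bigl(\varphi_k(Y)+X\bigr)+j\bigl(\varphi_k(X)+Y\bigr).
\]
Fix factorizations of $\varphi_k(Y)$, $X$ and $\varphi_k(X)$, and let $r\ge0$ be the multiplicity of $Y$ in the last. Since $Y$ does not occur in the first two, it has multiplicity exactly $j(r+1)$ in the resulting factorization of $G_{n,k}$. The values $j=0,\dots,n$ give $n+1$ distinct factorizations. For fixed $n$ the games $G_{n,k}$ are pairwise distinct, because $\nu(G_{n,k})=n(k+314)$.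
\end{proof}

\begin{thebibliography}{1}
\bibitem{Davies} Alfie Davies, \emph{On factorisations of Left dead ends}, arXiv:2409.17871 (2024).
\end{thebibliography}
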